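\title{Splitting $\omega$-covers and $\tau$-covers in finite powers of sets of reals}

\begin{abstract}
We answer a problem posed by Tsaban by showing that none of the classes $\mathrm{Split}(\Omega,\Omega)$, $\binom{\Omega}{\mathrm{T}}\cap\mathrm{Split}(\mathrm{T},\mathrm{T})$ and $\mathrm{Split}(\mathrm{T},\mathrm{T})$ of sets of reals is provably closed under finite powers: under the Continuum Hypothesis each of them contains a set whose square fails the defining property. In ZFC we show that all finite powers of a set in the second class satisfy $\mathrm{Split}(\Omega,\Omega)$, and that a failure of $\mathrm{Split}(\mathrm{T},\mathrm{T})$ in a finite power of a set of reals yields a P-point. Hence closure of $\mathrm{Split}(\mathrm{T},\mathrm{T})$ under finite powers is independent of ZFC.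
\end{abstract}

\section{The problem and the results}\label{sec:intro}

An open cover can be rich in several senses, and one can test a space by asking whether its rich covers can be cut into two rich pieces, or thinned to a subcover with more structure. We study whether properties of this kind pass from a set of reals to its finite powers.

Let $Y$ be a topological space and let $\mathcal U$ be a family of subsets of $Y$, none of which is $Y$ itself. The family $\mathcal U$ is
\begin{itemize}
\item a \emph{large cover} of $Y$ if each point of $Y$ lies in infinitely many members of $\mathcal U$;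
\item an \emph{$\omega$-cover} of $Y$ if each finite subset of $Y$ is contained in some member of $\mathcal U$;
\item a \emph{$\tau$-cover} of $Y$ if it is a large cover and, for all $x,y\in Y$, at least one of the sets $\{U\in\mathcal U:x\in U,\ y\notin U\}$ and $\{U\in\mathcal U:y\in U,\ x\notin U\}$ is finite.
\end{itemize}
We write $\Omega$ and $\mathrm{T}$ for the collections of open $\omega$-covers and open $\tau$-covers of the space under consideration. For collections of covers $\mathfrak U,\mathfrak V$, the property $\binom{\mathfrak U}{\mathfrak V}$ says that every $\mathcal U\in\mathfrak U$ has a subcover in $\mathfrak V$. The property $\mathrm{Split}(\mathfrak U,\mathfrak V)$ says that every $\mathcal U\in\mathfrak U$ can be partitioned into two subcovers, each of which contains a member of $\mathfrak V$. Equivalently, every $\mathcal U\in\mathfrak U$ contains two disjoint members $\mathcal V^0,\mathcal V^1$ of $\mathfrak V$, for then $\mathcal V^0$ and $\mathcal U\setminus\mathcal V^0$ form the required partition. We use this second form throughout, and we write $Y\in\mathrm{Split}(\mathfrak U,\mathfrak V)$ or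 $Y\in\binom{\mathfrak U}{\mathfrak V}$ when the space $Y$ has the property.

A \emph{set of reals} is an infinite space homeomorphic to a subset of $\mathbb R$. Each property above determines the class of sets of reals that satisfy it. Such a class is \emph{closed under finite powers} if for each $X$ in the class and each integer $k\ge1$ the product space $X^k$ has the same property, now read for the open covers of $X^k$. The following problem is posed in \cite{Tsaban}.

\begin{quote}
\emph{Is any of the classes $\mathrm{Split}(\Omega,\Omega)$, $\binom{\Omega}{\mathrm{T}}\cap\mathrm{Split}(\mathrm{T},\mathrm{T})$, $\mathrm{Split}(\mathrm{T},\mathrm{T})$ closed under finite powers?}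
\end{quote}
The question is whether closure is provable in ZFC, so a counterexample whose existence is consistent with ZFC gives a negative answer.

One would guess that the answer is positive. A family $\mathcal U$ of proper subsets of $X$ is an $\omega$-cover exactly when $\{U^n:U\in\mathcal U\}$ covers $X^n$ for every $n\ge1$, so a property of $\omega$-covers already speaks about all powers of $X$. Every open $\omega$-cover of $X^k$ induces an open $\omega$-cover of $X$ through boxes $W^k$ (Section~\ref{sec:boxes}). For countable sets and for compact sets, splittability does pass to powers (Example~\ref{ex:first}). Nevertheless, under the Continuum Hypothesis (CH) closure fails for all three classes, already for squares.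

\begin{theorem}\label{thm:A}
Assume CH. There is a set of reals $X\in\mathrm{Split}(\Omega,\Omega)$, hence $X\in\mathrm{Split}(\mathrm{T},\mathrm{T})$, such that $X^2\notin\mathrm{Split}(\mathrm{T},\mathrm{T})$, hence $X^2\notin\mathrm{Split}(\Omega,\Omega)$.
\end{theorem}

\begin{theorem}\label{thm:B}
Assume CH. There is a set of reals $X\in\binom{\Omega}{\mathrm{T}}\cap\mathrm{Split}(\mathrm{T},\mathrm{T})$ such that $X^2\notin\binom{\Omega}{\mathrm{T}}$.
\end{theorem}

Thus none of the three classes is provably closed under finite powers. Two theorems of ZFC complement this answer and explain the shape of the counterexamples.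

\begin{theorem}\label{thm:C}
If $X\in\binom{\Omega}{\mathrm{T}}\cap\mathrm{Split}(\mathrm{T},\mathrm{T})$ is a set of reals, then $X^k\in\mathrm{Split}(\Omega,\Omega)$, hence $X^k\in\mathrm{Split}(\mathrm{T},\mathrm{T})$, for all $k\ge1$.
\end{theorem}

So in the second class only the part $\binom{\Omega}{\mathrm{T}}$ can be lost in powers, and by Theorem~\ref{thm:B} it can be lost. It also follows that the set of Theorem~\ref{thm:A} does not satisfy $\binom{\Omega}{\mathrm{T}}$, which is why the second class needs an example of its own.

\begin{theorem}\label{thm:D}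
If some finite power of a set of reals is not in $\mathrm{Split}(\mathrm{T},\mathrm{T})$, then there is a P-point.
\end{theorem}

P-points are defined in Section~\ref{sec:ppoint}. By a theorem of Shelah (see \cite{Wimmers}), it is consistent with ZFC that there are no P-points. In such a model every finite power of every set of reals is in $\mathrm{Split}(\mathrm{T},\mathrm{T})$, so this class is closed under finite powers. Together with Theorem~\ref{thm:A}, this shows that closure of $\mathrm{Split}(\mathrm{T},\mathrm{T})$ under finite powers is independent of ZFC.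

Section~\ref{sec:traces} translates covers into families of subsets of $\omega$. Sections~\ref{sec:boxes} and~\ref{sec:ppoint} prove Theorems~\ref{thm:C} and~\ref{thm:D}; these theorems are not used in Sections~\ref{sec:A} and~\ref{sec:B}, which prove Theorems~\ref{thm:A} and~\ref{thm:B}.

\section{Traces and filters}\label{sec:traces}

As usual $\omega=\{0,1,2,\dots\}$, and a natural number $k$ is identified with $\{0,\dots,k-1\}$. ``Almost all'' means ``all but finitely many''. We write $a\subseteq^*b$ if $a\setminus b$ is finite, and $a=^*b$ if $a\subseteq^*b$ and $b\subseteq^*a$. A \emph{pseudo-intersection} of a family of sets is an infinite set $P$ with $P\subseteq^*a$ for each $a$ in the family. A family of sets is \emph{linear} if its members are infinite and any two of them are comparable under $\subseteq^*$.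

Given a family $\mathcal U$ of subsets of $Y$, the \emph{trace} of a point $y\in Y$ is $h(y)=\{U\in\mathcal U:y\in U\}$. If $\mathcal U=\{U_n:n\in\omega\}$ is enumerated injectively, we regard the trace as the set $\{n:y\in U_n\}$. A family of proper subsets of $Y$ is large if all traces are infinite, an $\omega$-cover if any finitely many traces have a common element, and a $\tau$-cover if the traces form a linear family.

\begin{lemma}\label{lem:linear}
Let $\mathcal H$ be a linear family.
\begin{itemize}
\item[(a)] Every nonempty finite subfamily of $\mathcal H$ has a $\subseteq^*$-least member and an infinite intersection.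
\item[(b)] If $a_0,a_1,\ldots\in\mathcal H$, then some $b\in\mathcal H$ is a pseudo-intersection of the sets $a_n$, or some $P\subseteq a_0$ is a pseudo-intersection of all of $\mathcal H$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A least member exists by induction on the size of the subfamily. It is infinite and almost contained in the intersection.

(b) Suppose that the first alternative fails. Then for each $b\in\mathcal H$ there is $n$ with $b\not\subseteq^*a_n$, and so $a_n\subseteq^*b$. By (a) we can choose distinct points $j_n\in a_0\cap\dots\cap a_n$. The set $P=\{j_n:n\in\omega\}$ is almost contained in each $a_n$, hence in each $b\in\mathcal H$.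
\end{proof}

From now on $Y$ denotes a finite power of a set of reals. All finite powers of $Y$ are separable and metrizable, hence Lindel\"of: each open cover has a countable subcover.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] In an $\omega$-cover of $Y$, each finite set is contained in infinitely many members. Every open $\omega$-cover of $Y$ contains a countable $\omega$-cover.
\item[(b)] Every $\tau$-cover of $Y$ is an $\omega$-cover. A large subfamily of a $\tau$-cover is a $\tau$-cover. Every open $\tau$-cover of $Y$ contains a countable $\tau$-cover.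
\item[(c)] If $Y\in\mathrm{Split}(\Omega,\Omega)$, then $Y\in\mathrm{Split}(\mathrm{T},\mathrm{T})$.
\item[(d)] If every open $\omega$-cover of $Y$ contains two disjoint $\tau$-covers, then $Y\in\binom{\Omega}{\mathrm{T}}\cap\mathrm{Split}(\mathrm{T},\mathrm{T})$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Suppose that a finite set $F$ is contained only in the members $U_1,\dots,U_m$. Since no member is $Y$, there are points $y_i\in Y\setminus U_i$. A member that contains $F\cup\{y_1,\dots,y_m\}$ contains $F$ and differs from each $U_i$, a contradiction. If $\mathcal U$ is an open $\omega$-cover, then for each $n\ge1$ the family $\{U^n:U\in\mathcal U\}$ is an open cover of $Y^n$, so there is a countable $\mathcal U_n\subseteq\mathcal U$ such that each set of $n$ points is contained in a member of $\mathcal U_n$. The union of the $\mathcal U_n$ is a countable $\omega$-cover.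

(b) The first claim is Lemma~\ref{lem:linear}(a) for the family of traces. Comparability of traces is inherited by subfamilies of the cover, which gives the second claim. For the third, a countable $\omega$-cover contained in the given $\tau$-cover is large by (a).

(c) An open $\tau$-cover is an $\omega$-cover, so it contains two disjoint $\omega$-covers. They are large by (a), hence $\tau$-covers by (b).

(d) The property $\binom{\Omega}{\mathrm{T}}$ is part of the hypothesis, and $\mathrm{Split}(\mathrm{T},\mathrm{T})$ follows because $\tau$-covers are $\omega$-covers.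
\end{proof}

Part (c) accounts for the word ``hence'' in Theorems~\ref{thm:A} and~\ref{thm:C}. The next lemma says what splittability measures. Recall that a \emph{filter} on $\omega$ is a nonempty family of nonempty subsets of $\omega$ closed under finite intersections and supersets. It is an \emph{ultrafilter} if it contains $A$ or $\omega\setminus A$ for each $A\subseteq\omega$, and an ultrafilter is \emph{nonprincipal} if it contains all cofinite sets.

\begin{lemma}\label{lem:filter}
Let $\mathcal U=\{U_n:n\in\omega\}$ be an injectively enumerated $\omega$-cover of $Y$, and let $\mathcal F$ be the family of all $A\subseteq\omega$ such that $h(y_1)\cap\dots\cap h(y_m)\subseteq^*A$ for some $y_1,\dots,y_m\in Y$.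
\begin{itemize}
\item[(a)] $\mathcal F$ is a filter that contains all cofinite sets, and $\mathcal U$ contains two disjoint $\omega$-covers if and only if $\mathcal F$ is not an ultrafilter.
\item[(b)] If $\mathcal U$ is a $\tau$-cover, then $\mathcal F=\{A:h(y)\subseteq^*A\text{ for some }y\in Y\}$, and $\mathcal U$ contains two disjoint $\tau$-covers if and only if $\mathcal F$ is not an ultrafilter.
\end{itemize}
\end{lemma}

We call $\mathcal F$ the \emph{filter of the cover} $\mathcal U$.

\begin{proof}
(a) Finite intersections of traces are infinite by Lemma~\ref{lem:basic}(a), so the members of $\mathcal F$ are infinite, and the other requirements hold by definition. By the same lemma, $\{U_n:n\in A\}$ is an $\omega$-cover if and only if $A$ meets every finite intersection of traces in an infinite set, that is, if and only if $\omega\setminus A\notin\mathcal F$. A subfamily of $\mathcal U$ that contains an $\omega$-cover is an $\omega$-cover. So $\mathcal U$ contains two disjoint $\omega$-covers if and only if, for some $A$, both $\{U_n:n\in A\}$ and $\{U_n:n\notin A\}$ are $\omega$-covers, which means that $\omega\setminus A\notin\mathcal F$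 and $A\notin\mathcal F$.

(b) The formula for $\mathcal F$ follows from Lemma~\ref{lem:linear}(a). By Lemma~\ref{lem:basic}(a),(b), a subfamily of a $\tau$-cover is a $\tau$-cover if and only if it is an $\omega$-cover.
\end{proof}

The power set $P(\omega)$ carries the Cantor topology, in which the sets $\{x':x'\cap k=x\cap k\}$, $k\in\omega$, form a neighborhood base at $x$. It is homeomorphic to the Cantor set.

\begin{example}\label{ex:first}
(a) Let $Y=\{y_n:n\in\omega\}$ be countable and let $\mathcal U$ be an $\omega$-cover of $Y$. By Lemma~\ref{lem:basic}(a) there are distinct $U_n\in\mathcal U$ with $\{y_0,\dots,y_n\}\subseteq U_n$. Each point lies in almost all $U_n$, so $\{U_{2n}:n\in\omega\}$ and $\{U_{2n+1}:n\in\omega\}$ are disjoint $\tau$-covers. Countable sets and their powers have all three properties.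

(b) Let $Y$ be compact and let $\mathcal U$ be an open $\omega$-cover of $Y$. Removing finitely many members leaves an $\omega$-cover, by Lemma~\ref{lem:basic}(a). Since each $Y^n$ is compact, we can choose recursively pairwise disjoint finite families $\mathcal U_n\subseteq\mathcal U$ $(n\ge1)$ such that $\{U^n:U\in\mathcal U_n\}$ covers $Y^n$. Each set of at most $n$ points is contained in a member of $\mathcal U_n$, so the unions of the $\mathcal U_n$ over even $n$ and over odd $n$ are disjoint $\omega$-covers. Compact sets and their powers are in $\mathrm{Split}(\Omega,\Omega)$.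

(c) Let $X\subseteq P(\omega)$ be a nonprincipal ultrafilter and $U_n=\{x\in X:n\in x\}$. For $n\ne n'$ the point $\omega\setminus\{n\}$ is in $U_{n'}\setminus U_n$, so the $U_n$ are distinct proper clopen subsets of $X$. The trace of $x$ is $x$ itself. Hence $\{U_n:n\in\omega\}$ is an $\omega$-cover whose filter is $X$, and $X\notin\mathrm{Split}(\Omega,\Omega)$.
\end{example}

\section{Boxes}\label{sec:boxes}

Let $X$ be a set of reals, $k\ge1$, and let $\mathcal U$ be an open $\omega$-cover of $X^k$. Each finite subset of $X^k$ is contained in $F^k$ for a finite nonempty $F\subseteq X$, namely the set of all coordinates. Moreover,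
\begin{equation}\label{eq:box}
\text{if $F\subseteq X$ is finite, $U\subseteq X^k$ is open and $F^k\subseteq U$, then $V^k\subseteq U$ for some open $V\supseteq F$.}
\end{equation}
Indeed, fix an open box inside $U$ around each point of $F^k$. For $x\in F$ let $V_x$ be the intersection of the finitely many sides of these boxes that were chosen as neighborhoods of $x$, and let $V=\bigcup_{x\in F}V_x$. Then $V^k$ is the union of the boxes $V_{x_1}\times\dots\times V_{x_k}$ with $x_1,\dots,x_k\in F$, and each of them lies in $U$.

Hence the open sets $W\subseteq X$ with $W^k\subseteq U$ for some $U\in\mathcal U$ form an $\omega$-cover $\mathcal V$ of $X$. Choose such a $U=\varphi(W)$ for each $W\in\mathcal V$. If $\mathcal V'\subseteq\mathcal V$ is an $\omega$-cover of $X$, then $\varphi[\mathcal V']$ is an $\omega$-cover of $X^k$. This looks like a proof of closure under powers, but two things are lost. First, disjoint subcovers of $\mathcal V$ need not have disjoint images under $\varphi$. Second, $\varphi(W)$ may be much larger than $W^k$, so linearity of the traces in $\mathcal V'$ says little about the traces in $\varphi[\mathcal V']$.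 Theorem~\ref{thm:A} exploits the first loss and Theorem~\ref{thm:B} the second.

Theorem~\ref{thm:C} says that the first loss can be repaired when $\mathcal V$ contains a $\tau$-cover. To obtain disjoint images we merge each fiber of $\varphi$ into one open set and split the merged family. In general this loses information, since a finite set contained in the union of a fiber need not be contained in one member of it. In a $\tau$-cover nothing is lost, because the members that contain a finite set are, up to finitely many, those that contain its point of least trace. The merged sets may repeat and may equal $X$, so we first extend $\mathrm{Split}(\mathrm{T},\mathrm{T})$ to indexed families.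

\begin{lemma}\label{lem:indexed}
Let $X\in\mathrm{Split}(\mathrm{T},\mathrm{T})$, $I\subseteq\omega$, and let $G_m$ $(m\in I)$ be open subsets of $X$ such that the sets $e_x=\{m\in I:x\in G_m\}$, $x\in X$, form a linear family. Then there are disjoint $A^0,A^1\subseteq I$ such that $e_x\cap A^0$ and $e_x\cap A^1$ are infinite for all $x\in X$.
\end{lemma}

\begin{proof}
If $G_m=X$ for infinitely many $m$, partition the set of these $m$ into two infinite sets; each $e_x$ contains both. Otherwise let $I'$ be the cofinite subset of $I$ on which $G_m\ne X$, and let $\mathcal G=\{G_m:m\in I'\}$. The family $\mathcal G$ is large. For suppose that $x$ lies only in the members $G^1,\dots,G^s$ of $\mathcal G$, and pick $y_i\in X\setminus G^i$. By Lemma~\ref{lem:linear}(a) the set $e_x\cap e_{y_1}\cap\dots\cap e_{y_s}$ is infinite, so it contains some $m\in I'$. Then $G_m$ contains $x$ and differs from each $G^i$, a contradiction. Next, $\{G\in\mathcal G:x\in G,\ y\notin G\}$ is the image of a subset of $e_x\setminus e_y$ under $m\mapsto G_m$, and one of $e_x\setminus e_y$, $e_y\setminus e_x$ is finite. So $\mathcal G$ is an open $\tau$-cover,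 and it contains disjoint $\tau$-covers $\mathcal G^0,\mathcal G^1$. Let $A^\varepsilon=\{m\in I':G_m\in\mathcal G^\varepsilon\}$. Each $x$ lies in infinitely many members of $\mathcal G^\varepsilon$, so $e_x\cap A^\varepsilon$ is infinite.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Given an open $\omega$-cover of $X^k$, let $\{U_m:m\in\omega\}$ be an injectively enumerated $\omega$-cover contained in it. We find disjoint $A^0,A^1\subseteq\omega$ such that both families $\{U_m:m\in A^\varepsilon\}$ are $\omega$-covers.

\emph{Step 1: marked sides.} To apply Lemma~\ref{lem:indexed} the images of infinite traces under $\varphi$ must be infinite, so we want $\varphi$ to be finite-to-one. We arrange this by making each side omit a marked point. Fix distinct points $x_n\in X$ $(n\in\omega)$. Let $\mathcal V$ be the family of open sets $W\subseteq X$ for which there are $n\le m$ with $x_n\notin W$ and $W^k\subseteq U_m$, and for each $W\in\mathcal V$ fix such numbers $n=\nu(W)\le m=\varphi(W)$. Then $X\notin\mathcal V$. Given a finite $F\subseteq X$, pick $n$ with $x_n\notin F$, then $m\ge n$ with $F^k\subseteq U_m$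 by Lemma~\ref{lem:basic}(a), and then $V$ as in \eqref{eq:box}. The set $V\setminus\{x_n\}$ is in $\mathcal V$ and contains $F$. So $\mathcal V$ is an open $\omega$-cover of $X$, and by $\binom{\Omega}{\mathrm{T}}$ it contains a $\tau$-cover $\mathcal V'$. Let $h(x)=\{W\in\mathcal V':x\in W\}$.

\emph{Step 2: a $\tau$-cover $\mathcal P\subseteq\mathcal V'$ on which $\varphi$ is finite-to-one.} Apply Lemma~\ref{lem:linear}(b) to the sets $h(x_n)$ in the linear family of traces. If some $h(x)$ is a pseudo-intersection of the $h(x_n)$, let $\mathcal P=h(x)$; it is large because each $h(x)\cap h(y)$ is infinite by Lemma~\ref{lem:linear}(a). Otherwise let $\mathcal P\subseteq h(x_0)$ be a pseudo-intersection of all traces; it is large because each point lies in almost all of its members. In both cases $\mathcal P$ is a $\tau$-cover by Lemma~\ref{lem:basic}(b), and $\mathcal P\subseteq^*h(x_n)$ for all $n$. If $\nu(W)=n$, then $W\notin h(x_n)$, so only finitely many $W\in\mathcal P$ have $\nu(W)=n$. As $\nu(W)\le\varphi(W)$, only finitely many $W\in\mathcal P$ have $\varphi(W)=m$.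

\emph{Step 3: merging fibers.} Let $a_x=\{W\in\mathcal P:x\in W\}$, $I=\varphi[\mathcal P]$, and $G_m=\bigcup\{W\in\mathcal P:\varphi(W)=m\}$ for $m\in I$. Then $e_x=\{m\in I:x\in G_m\}$ equals $\varphi[a_x]$. It is infinite by Step 2, and $a_x\subseteq^*a_y$ implies $e_x\subseteq^*e_y$. Lemma~\ref{lem:indexed}, which is where $\mathrm{Split}(\mathrm{T},\mathrm{T})$ is used, gives disjoint sets $A^0,A^1$ with all $e_x\cap A^\varepsilon$ infinite.

\emph{Step 4: the two $\omega$-covers.} Let $F\subseteq X$ be finite and nonempty, and choose $z\in F$ with $a_z\subseteq^*a_y$ for all $y\in F$. Then $F\subseteq W$ for almost all $W\in a_z$. For each $m$ in the infinite set $e_z\cap A^\varepsilon$ choose $W_m\in a_z$ with $\varphi(W_m)=m$. The sets $W_m$ are distinct, so some $W_m$ contains $F$, and then $F^k\subseteq W_m^k\subseteq U_m$ with $m\in A^\varepsilon$.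
\end{proof}

\section{Unsplittable $\tau$-covers and P-points}\label{sec:ppoint}

A \emph{P-point} is a nonprincipal ultrafilter $\mathcal F$ on $\omega$ such that every countable subfamily of $\mathcal F$ has a pseudo-intersection that belongs to $\mathcal F$.

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Let $Y$ be a finite power of a set of reals, and suppose that some open $\tau$-cover of $Y$ does not contain two disjoint $\tau$-covers. By Lemma~\ref{lem:basic}(b) it contains an injectively enumerated $\tau$-cover $\{U_n:n\in\omega\}$, which does not contain two disjoint $\tau$-covers either. By Lemma~\ref{lem:filter}, $\mathcal F=\{A:h(y)\subseteq^*A\text{ for some }y\}$ is a nonprincipal ultrafilter. Let $A_n\in\mathcal F$ $(n\in\omega)$, say $h(y_n)\subseteq^*A_n$, and apply Lemma~\ref{lem:linear}(b) to the sets $h(y_n)$. In the first alternative some $h(y)\in\mathcal F$ is a pseudo-intersection of the $h(y_n)$, hence of the $A_n$. In the second alternative some infinite $P$ is almost contained in every trace, hence in every member of $\mathcal F$. Partition $P$ into infinite sets $P_0,P_1$. Then $P\not\subseteq^*P_0$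 and $P\not\subseteq^*\omega\setminus P_0$, so neither $P_0$ nor $\omega\setminus P_0$ is in $\mathcal F$, which is impossible for an ultrafilter.
\end{proof}

In particular, Theorem~\ref{thm:A} cannot be proved without an assumption beyond ZFC, and its square must carry a $\tau$-cover whose traces form a linear family generating a P-point.

\section{A splittable set whose square carries an ultrafilter}\label{sec:A}

\subsection*{The scheme of the construction}
Both counterexamples are built in $\omega_1$ steps along a decreasing chain of \emph{conditions}. A condition contributes countably many points to $X$ and restricts the points that may be added later. At a given step we are handed a sequence of open sets. Either we can add points so that the sequence does not induce an $\omega$-cover of $X$ (we \emph{kill} it), or we pass to a condition which guarantees the desired subcovers whatever points are added later (we \emph{split} it). A space with a countable base has at most $2^{\aleph_0}$ open sets, and so at most $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ sequences of open sets. CH is used only to list these sequences and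 the subsets of $\omega$ in length $\omega_1$, so that at each step only countably many points and conditions have been chosen.

A \emph{chain} in a quasi-order (a reflexive and transitive relation) is a set of pairwise comparable elements. If every decreasing sequence $p_0\ge p_1\ge\cdots$ has a lower bound, then so does every countable chain $\{q_i:i\in\omega\}$: let $p_i$ be a least element of $\{q_0,\dots,q_i\}$. Any element is a lower bound of the empty chain. An \emph{exhaustion} of a countable set $S$ is a sequence of finite sets $S^0\subseteq S^1\subseteq\cdots$ with union $S$.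

\subsection*{The cover of the square}
We want a $\tau$-cover $\{O_n:n\in\omega\}$ of $X^2$ whose filter is an ultrafilter, while no $\omega$-cover of $X$ has this property. A first attempt is to take $X$ inside a product $\prod_nT_n$ of finite sets with $|T_n|\ge2$, closed under finite modifications, and $O_n=\{(x,y):x(n)=y(n)\}$. This fails. Fix $x_0\in X$ and let $W_n=\{x:x(n)=x_0(n)\}$. The trace of $x$ in $\{W_n:n\in\omega\}$ is $h(x,x_0)$, and $h(x,x_0)\cap h(y,x_0)\subseteq h(x,y)$, so this cover of $X$ has the same filter as the cover of $X^2$. The culprit is the transitivity of equality, and we replace equality by comparability in a tree.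

For finite binary sequences $s,t\in2^{<\omega}$ write $s\sim t$ if $s\subseteq t$ or $t\subseteq s$, and $s\perp t$ otherwise. Incomparability passes to extensions: if $s\perp t$, $s\subseteq s'$ and $t\subseteq t'$, then $s'\perp t'$. Distinct sequences of equal length are incomparable. We write $|s|$ for the length of $s$, $s^\frown\varepsilon$ for $s$ followed by the digit $\varepsilon$, and, for $j\ge|s|$, $\operatorname{pad}(s,j)$ for the extension of $s$ by zeros to length $j$. Let
\[
T_n=\{s\in2^{<\omega}:|s|\le n+1\},\qquad Z=\prod_{n\in\omega}T_n .
\]
As a countable product of finite discrete spaces, $Z$ is compact, metrizable and zero-dimensional, hence embeddable in $\mathbb R$. For $z\in Z$ let $[z]^*$ be the countably infinite set of all $z'\in Z$ with $z'(n)=z(n)$ for almost all $n$.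

\begin{definition}\label{def:P}
A \emph{condition} is a quadruple $p=(c_p,u_p,v_p,d_p)$, where $c_p\subseteq\omega$ is infinite, $u_p,v_p\in Z$ and $d_p:\omega\to\omega$, such that
\begin{itemize}
\item[(1)] $|u_p(n)|,|v_p(n)|\le d_p(n)\le n+1$ for all $n$;
\item[(2)] $u_p(n)=v_p(n)$ for $n\in c_p$, and $u_p(n)\perp v_p(n)$ for $n\notin c_p$;
\item[(3)] the \emph{slack} $d_p(n)-|u_p(n)|$ tends to infinity as $n\to\infty$ in $c_p$.
\end{itemize}
Put $q\le p$ if $c_q\subseteq^*c_p$ and, for almost all $n$, $d_q(n)\le d_p(n)$, $u_p(n)\subseteq u_q(n)$ and $v_p(n)\subseteq v_q(n)$. Let $X(p)=[u_p]^*\cup[v_p]^*$.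
\end{definition}

The relation $\le$ is a quasi-order on the set $\mathbb P$ of conditions. The quadruple $p_*$ with $c=\omega$, $u(n)=v(n)=\emptyset$ and $d(n)=n+1$ is a condition. Going down in $\mathbb P$, the sequences $u(n)$ and $v(n)$ grow, they branch apart at more coordinates, and the \emph{ceiling} $d(n)$, which they may never pass, comes down. The ceiling plays no role in the next lemma; Example~\ref{ex:box} shows what it is for.

\begin{lemma}\label{lem:square}
Let $Q\subseteq\mathbb P$ be a nonempty chain, $X=\bigcup_{q\in Q}X(q)$, and $O_n=\{(x,y)\in X^2:x(n)\sim y(n)\}$. Then $\{O_n:n\in\omega\}$ is an injectively enumerated clopen $\tau$-cover of $X^2$, and the trace of $(u_q,v_q)$ is $c_q$ for each $q\in Q$.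
\end{lemma}

\begin{proof}
Each $O_n$ is clopen, as it depends only on the $n$-th coordinates. Since $X$ is closed under finite modifications, for $n\ne n'$ there are $x,y\in X$ with $x(n)=\langle0\rangle$, $y(n)=\langle1\rangle$ and $x(n')=y(n')$. Then $(x,y)\in O_{n'}\setminus O_n$, so the $O_n$ are distinct and proper. Let $h(x,y)=\{n:x(n)\sim y(n)\}$. By (2), $h(u_q,v_q)=c_q$.

We show that each trace is $=^*\omega$ or $=^*c_q$ for some $q\in Q$; these sets form a linear family because $Q$ is a chain. The function $h$ is symmetric and changes only finitely under finite modifications of $x$ and $y$, so it suffices to consider $x\in\{u_q,v_q\}$ and $y\in\{u_{q'},v_{q'}\}$ with $q'\le q$ in $Q$. For almost all $n$ we have $u_q(n)\subseteq u_{q'}(n)$ and $v_q(n)\subseteq v_{q'}(n)$, so $h(u_q,u_{q'})$ and $h(v_q,v_{q'})$ are cofinite. For almost all $n\in c_q$ we have $u_q(n)=v_q(n)\subseteq v_{q'}(n)$. For almost all $n\notin c_q$ we have $u_q(n)\perp v_q(n)\subseteq v_{q'}(n)$, hence $u_q(n)\perp v_{q'}(n)$. Thus $h(u_q,v_{q'})=^*c_q$. Exchanging the letters $u$ and $v$ gives $h(v_q,u_{q'})=^*c_q$.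
\end{proof}

The proof shows how the defect of the first attempt is avoided: for fixed $x_0\in X(q)$ all traces $h(x,x_0)$ almost contain $c_q$, so a single section of the cover does not see the sets $c_{q'}$ with $q'$ below $q$.

\begin{lemma}\label{lem:lowerA}
Every sequence $p_0\ge p_1\ge\cdots$ in $\mathbb P$ has a lower bound.
\end{lemma}

\begin{proof}
Choose $m_0<m_1<\cdots$ recursively so that $c_{p_i}\cap[m_i,m_{i+1})\ne\emptyset$, the slack of $p_i$ is at least $i$ at each $n\in c_{p_i}$ with $n\ge m_i$, and for all $j\le i$ and $n\ge m_i$: $n\in c_{p_i}$ implies $n\in c_{p_j}$, $d_{p_i}(n)\le d_{p_j}(n)$, $u_{p_j}(n)\subseteq u_{p_i}(n)$, $v_{p_j}(n)\subseteq v_{p_i}(n)$. Let $q$ agree in all four components with $p_0$ on $[0,m_0)$ and with $p_i$ on $[m_i,m_{i+1})$. Then $c_q$ is infinite, (1) and (2) hold at each coordinate, and the slack on $c_q\cap[m_i,m_{i+1})$ is at least $i$. The relations that define $q\le p_j$ hold at all $n\ge m_j$.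
\end{proof}

\begin{lemma}\label{lem:decide}
For $p\in\mathbb P$ and $A\subseteq\omega$ there is $q\le p$ with $c_q\subseteq A$ or $c_q\cap A=\emptyset$.
\end{lemma}

\begin{proof}
Let $c_q$ be an infinite set among $c_p\cap A$ and $c_p\setminus A$. At coordinates outside $c_p\setminus c_q$ let $q$ agree with $p$. At $n\in c_p\setminus c_q$ with positive slack put $u_q(n)=u_p(n)^\frown0$, $v_q(n)=u_p(n)^\frown1$, $d_q(n)=d_p(n)$. At the other $n\in c_p\setminus c_q$, which are finitely many by (3), put $u_q(n)=\langle0\rangle$, $v_q(n)=\langle1\rangle$, $d_q(n)=n+1$. Then $q\in\mathbb P$ and $q\le p$.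
\end{proof}

\subsection*{Splitting the $\omega$-covers of $X$}
Given $X_0\subseteq Z$ and $p\in\mathbb P$, call a finite set $F\subseteq Z$ \emph{$(X_0,p)$-admissible} if $F\subseteq X_0\cup X(r_1)\cup\dots\cup X(r_m)$ for some $m\ge0$ and $p\ge r_1\ge\dots\ge r_m$. If $X_0$ is the set built so far and $p$ the current condition, these are the finite sets that may end up in $X$. The most dangerous cover of $X$ is the one that Section~\ref{sec:boxes} associates with $\{O_n:n\in\omega\}$, and it shows the main idea.

\begin{example}\label{ex:box}
For $n\in\omega$ and $s\in2^{<\omega}$ of length $n+1$ let $C_{n,s}=\{z\in Z:z(n)\subseteq s\}$; any two points of $C_{n,s}$ form a pair in $O_n$. Let $F\subseteq X(r_1)\cup\dots\cup X(r_m)$ be finite, $r_1\ge\dots\ge r_m=r$. For almost all $n\in c_r$, each $z(n)$ with $z\in F$ is an initial segment of $u_r(n)=v_r(n)$, so $F\subseteq C_{n,s}$ for every $s\supseteq u_r(n)$ of length $n+1$. This family can therefore never be killed. It cannot be split according to $n$, since the sets $c_r$ are to generate an ultrafilter. We split it according to $s$. For $n\ge1$ let $D(n)=\lfloor(n+1)/2\rfloor$,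 and let $E^\varepsilon$ be the set of pairs $(n,s)$, $n\ge1$, such that the initial segment of $s$ of length $D(n)$ ends with $\varepsilon$. Obtain $p'$ from $p_*$ by lowering the ceiling to $D(n)-1$ for $n\ge1$. If $p'\ge r_1$, then $|u_r(n)|\le D(n)-1$ for almost all $n$, so $u_r(n)$ has extensions $s$ with $(n,s)\in E^0$ and with $(n,s)\in E^1$. Thus every $(\emptyset,p')$-admissible set is contained in some $C_{n,s}$ with $(n,s)\in E^0$ and in some with $(n,s)\in E^1$. The ceiling is the promise that a certain digit will never be decided by the points of $X$.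
\end{example}

The next lemma shows that an arbitrary sequence of open sets can be killed, or behaves in one of two ways. Either single sets $C_l$ capture points that branch apart on a whole interval of coordinates, and then we freeze $u$ and $v$ on infinitely many such intervals, so that all later points lie in almost all chosen sets. Or this fails, and then a reserved digit splits the sequence as in the example.

\begin{lemma}\label{lem:KSA}
Let $p\in\mathbb P$, let $X_0\subseteq Z$ be countable, and let $C_l$ $(l\in\omega)$ be open subsets of $Z$. At least one of the following holds.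
\begin{itemize}
\item[(K)] Some $(X_0,p)$-admissible set is contained in $C_l$ for only finitely many $l$.
\item[(S)] There are $p'\le p$ and disjoint $E^0,E^1\subseteq\omega$ such that each $(X_0,p')$-admissible set is contained in $C_l$ for some $l\in E^0$ and for some $l\in E^1$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $p=(c,u,v,d)$ and assume that (K) fails. Let
\[
D(n)=|u(n)|+\Bigl\lfloor\frac{d(n)-|u(n)|}2\Bigr\rfloor\ \text{ for }n\in c,\qquad D(n)=d(n)\ \text{ for }n\notin c .
\]
Then $D\le d$, and along $c$ both $D-|u|$ and $d-D$ tend to infinity. Fix $k_0$ with $D(n)\ge|u(n)|+1$ for all $n\in c$, $n\ge k_0$.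

For $k_0\le k<k'$, a \emph{freezing} on $[k,k')$ is a pair $(w,w')$ of functions on $[k,k')$ such that for each $n$ in this interval $w(n)$ and $w'(n)$ are distinct binary sequences of length $D(n)$ with $u(n)\subseteq w(n)$ and $v(n)\subseteq w'(n)$. A set $C\subseteq Z$ \emph{captures} $(w,w')$ if it contains every $z\in Z$ whose restriction to $[k,k')$ is $w$ or $w'$. A freezing extends to any longer interval $[k,k'')$: at a new coordinate $n\in c$ use $\operatorname{pad}(u(n),D(n)-1)^\frown0$ and $\operatorname{pad}(u(n),D(n)-1)^\frown1$, and at a new $n\notin c$ use $\operatorname{pad}(u(n),D(n))$ and $\operatorname{pad}(v(n),D(n))$, which differ because $u(n)\perp v(n)$. A set that captures a freezing captures its extensions. For finite $F_0\subseteq X_0$ and $k\ge k_0$ let $L(F_0,k)$ be the set of $l$ such that $F_0\subseteq C_l$ and $C_l$ captures a freezing on some interval $[k,k')$.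

\medskip
\noindent\emph{Case 1: all sets $L(F_0,k)$ are infinite.} Let $(X_0^i)_i$ be an exhaustion of the countable set $X_0$. Start from $k_0$. Given $k_i$, choose $l_i\in L(X_0^i,k_i)\setminus\{l_j:j<i\}$ and a freezing $(w_i,w_i')$ on $[k_i,k_i')$ captured by $C_{l_i}$. After extending it we may assume that $k_i'\in c$. Put $k_{i+1}=k_i'+1$. Define $p'$ by $c_{p'}=\{k_i':i\in\omega\}$ and: on $[k_i,k_i')$ let $u_{p'}=w_i$, $v_{p'}=w_i'$, $d_{p'}=D$; at $k_i'$ copy $p$; at $n<k_0$ take $\langle0\rangle$, $\langle1\rangle$, $n+1$. This covers all coordinates. Since $w_i(n)\perp w_i'(n)$ and $p'$ has the slack of $p$ on $c_{p'}\subseteq c$, we have $p'\in\mathbb P$, and $p'\le p$.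

Let $q\le p'$. For almost all $i$ and all $n\in[k_i,k_i')$ we have $w_i(n)\subseteq u_q(n)$ and $|u_q(n)|\le d_q(n)\le D(n)=|w_i(n)|$, so $u_q(n)=w_i(n)$; the same inequalities for $v_q$ give $v_q(n)=w_i'(n)$. Hence each point of $X(q)$ restricts to $w_i$ or $w_i'$ on $[k_i,k_i')$, and so lies in $C_{l_i}$, for almost all $i$. Each point of $X_0$ also lies in $C_{l_i}$ for almost all $i$, as $X_0^i\subseteq C_{l_i}$. So (S) holds with $E^0=\{l_{2i}:i\in\omega\}$ and $E^1=\{l_{2i+1}:i\in\omega\}$.

\medskip
\noindent\emph{Case 2: $L(F_0,k)\subseteq N$ for some finite $F_0\subseteq X_0$, $k\ge k_0$ and $N\in\omega$.} Let $G_l$ be the set of $z\in Z$ such that $C_l$ contains every point that agrees with $z$ on $[k,\infty)$. It is open, being the intersection of the preimages of $C_l$ under the finitely many continuous maps that replace the first $k$ coordinates by fixed values. Let $R^0$ be the set of $z\in Z$ such that for all $n\ge k$ we have $|z(n)|=D(n)$ and $u(n)\subseteq z(n)$, and $z(n)$ ends with $0$ if $n\in c$. Define $R^1$ in the same way with $v$ and $1$ in place of $u$ and $0$. Put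
\[
E^\varepsilon=\{l\ge N:F_0\subseteq C_l,\ G_l\cap R^\varepsilon\ne\emptyset\}.
\]

\emph{The sets $E^0,E^1$ are disjoint.} Suppose that $l\in E^0\cap E^1$, with $z\in G_l\cap R^0$ and $z'\in G_l\cap R^1$. For $n\ge k$ we have $z(n)\ne z'(n)$: the last digits differ if $n\in c$, and $u(n)\perp v(n)$ if $n\notin c$. As $G_l$ is open, there is $k'>k$ such that $G_l$ contains all points that agree with $z$ or with $z'$ on $[0,k')$. The restrictions of $z,z'$ to $[k,k')$ form a freezing, and $C_l$ captures it: if $y$ agrees with $z$ on $[k,k')$, then the point equal to $z$ on $[0,k)$ and to $y$ on $[k,\infty)$ is in $G_l$, so $y\in C_l$, and the same holds for $z'$. Thus $l\in L(F_0,k)$ and $l\ge N$, a contradiction.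

\emph{The condition $p'$.} Let $p'=(c,u,v,d')$, where $d'(n)=D(n)-1$ for $n\in c$, $n\ge k$, and $d'(n)=d(n)$ otherwise. Then $p'\in\mathbb P$, because $D-1\ge|u|$ on $c\setminus k$ and $D-1-|u|\to\infty$ along $c$, and $p'\le p$.

\emph{Capturing an admissible set.} Let $\varepsilon\in\{0,1\}$ and let $F\subseteq X_0\cup X(q_1)\cup\dots\cup X(q_m)$ be finite, $p'\ge q_1\ge\dots\ge q_m$. We may assume $m\ge1$ (take $q_1=p'$ if $m=0$), and we put $q=q_m$. We need $l\in E^\varepsilon$ with $F\subseteq C_l$. Our only source of such $l$ is the failure of (K), which concerns chains below $p$, where the ceiling is still $d$. So we extend $q$ to a test condition $\theta$ that uses the reserved digit and has $u_\theta$ or $v_\theta$ in $R^\varepsilon$, and we apply the failure of (K) to $F$ together with points of $X(\theta)$.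

Choose $k^*\ge k$ such that for all $n\ge k^*$: $n\in c_q$ implies $n\in c$, $d_q(n)\le d'(n)$, $u(n)\subseteq u_q(n)$, $v(n)\subseteq v_q(n)$. Let $c_\theta=c_q\setminus k^*$; let $d_\theta(n)=n+1$, $u_\theta(n)=\langle0\rangle$, $v_\theta(n)=\langle1\rangle$ for $n<k$; and for $n\ge k$ let $d_\theta(n)=d(n)$ and
\[
\begin{array}{l|l|l}
 & u_\theta(n) & v_\theta(n)\\ \hline
n<k^*,\ n\in c & \operatorname{pad}(u(n),D(n)-1)^\frown0 & \operatorname{pad}(u(n),D(n)-1)^\frown1\\
n<k^*,\ n\notin c & \operatorname{pad}(u(n),D(n)) & \operatorname{pad}(v(n),D(n))\\
n\ge k^*,\ n\in c & \operatorname{pad}(u_q(n),D(n)-1)^\frown\varepsilon & \operatorname{pad}(v_q(n),D(n)-1)^\frown\varepsilon\\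
n\ge k^*,\ n\notin c & \operatorname{pad}(u_q(n),D(n)) & \operatorname{pad}(v_q(n),D(n))
\end{array}
\]
The entries are defined: in the first row by the choice of $k_0$, in the second because $D(n)=d(n)$, and in the last two because $|u_q(n)|,|v_q(n)|\le d_q(n)\le d'(n)$, where $d'(n)$ is $D(n)-1$ on $c$ and $D(n)$ off $c$. All entries have length $D(n)\le d_\theta(n)$. On $c_\theta\subseteq c_q\cap c$ we have $u_q=v_q$, hence $u_\theta=v_\theta$, with slack $d-D\to\infty$. Off $c_\theta$ we have $u_\theta(n)\perp v_\theta(n)$: for $n<k$ and in the first row the two sequences are distinct and of equal length, in the second row they extend $u(n)\perp v(n)$, and for $n\ge k^*$, $n\notin c_q$, they extend $u_q(n)\perp v_q(n)$. So $\theta\in\mathbb P$. For all $n\ge k$ we have $u(n)\subseteq u_\theta(n)$ and $v(n)\subseteq v_\theta(n)$ (in the first row $v(n)=u(n)$). Reading off the last digits for $n\in c$, we get $u_\theta\in R^0$ if $\varepsilon=0$ and $v_\theta\in R^1$ if $\varepsilon=1$.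

The condition $\theta$ has passed the ceiling of $q$, so we raise the ceilings along the chain. Let $\tilde q_j=(c_{q_j},u_{q_j},v_{q_j},\max(d_{q_j},d))$. This is a condition with $X(\tilde q_j)=X(q_j)$, and its ceiling equals $d(n)$ for almost all $n$, because $d_{q_j}(n)\le d'(n)\le d(n)$ for almost all $n$. Hence $p\ge\tilde q_1\ge\dots\ge\tilde q_m\ge\theta$. Let $H\subseteq X(\theta)$ be the finite set of points that agree with $u_\theta$ or with $v_\theta$ on $[k,\infty)$. The set $F\cup F_0\cup H$ is $(X_0,p)$-admissible, so by the failure of (K) it is contained in $C_l$ for some $l\ge N$. Then $F_0\subseteq C_l$ and $u_\theta,v_\theta\in G_l$, so $l\in E^\varepsilon$, and $F\subseteq C_l$.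
\end{proof}

The level $D$ sits in the middle of the slack because Case 2 needs unbounded slack on both sides of it: below $D$ for $p'$, and above $D$ for $\theta$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By CH, list all sequences of open subsets of $Z$ as $\mathcal C_\alpha$ and all subsets of $\omega$ as $A_\alpha$, $\alpha<\omega_1$. We define increasing countable chains $Q_\alpha\subseteq\mathbb P$. At stage $\alpha$ let $Q_{<\alpha}=\bigcup_{\beta<\alpha}Q_\beta$ and $X_{<\alpha}=\bigcup_{q\in Q_{<\alpha}}X(q)$, and let $p_\alpha$ be a lower bound of $Q_{<\alpha}$ (Lemma~\ref{lem:lowerA}). Apply Lemma~\ref{lem:KSA} to $p_\alpha$, $X_{<\alpha}$, $\mathcal C_\alpha$. If (K) holds, let $p_\alpha\ge r_1\ge\dots\ge r_m$ witness that the set in (K) is admissible, and let $p'_\alpha=r_m$ (or $p_\alpha$ if $m=0$). If (K) fails, let $m=0$ and take $p'_\alpha,E^0,E^1$ from (S). Let $q_\alpha\le p'_\alpha$ be given by Lemma~\ref{lem:decide} for $A_\alpha$, and put $Q_\alpha=Q_{<\alpha}\cup\{r_1,\dots,r_m,q_\alpha\}$. Let $Q=\bigcup_\alpha Q_\alpha$ and $X=\bigcup_{q\in Q}X(q)$, an infinite subset of $Z$ and so a set of reals.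

\emph{$X\in\mathrm{Split}(\Omega,\Omega)$.} Given an open $\omega$-cover of $X$, let $\{U_l:l\in\omega\}$ be an injectively enumerated $\omega$-cover contained in it. Write $U_l=X\cap C_l$ with $C_l$ open in $Z$, and let $(C_l)_l=\mathcal C_\alpha$. If (K) held at stage $\alpha$, the finite set in (K) would be a subset of $X$ contained in only finitely many $U_l$, contrary to Lemma~\ref{lem:basic}(a). So we used (S). Every element of $Q\setminus Q_{<\alpha}$ is $q_\alpha$ or was added at a stage $\beta>\alpha$ below $p_\beta\le q_\alpha$, and so is $\le p'_\alpha$. Since $Q$ is a chain, every finite $F\subseteq X$ is $(X_{<\alpha},p'_\alpha)$-admissible. By (S), $\{U_l:l\in E^0\}$ and $\{U_l:l\in E^1\}$ are disjoint $\omega$-covers of $X$.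

\emph{$X^2\notin\mathrm{Split}(\mathrm{T},\mathrm{T})$.} By Lemma~\ref{lem:square}, $\{O_n:n\in\omega\}$ is an open $\tau$-cover of $X^2$ and each $c_{q_\alpha}$ is a trace. Each $A\subseteq\omega$ is some $A_\alpha$, and $c_{q_\alpha}$ is contained in $A$ or in $\omega\setminus A$. So the filter of the cover is an ultrafilter, and by Lemma~\ref{lem:filter}(b) the cover does not contain two disjoint $\tau$-covers. The remaining assertions follow from Lemma~\ref{lem:basic}(c).
\end{proof}

\section{A square with an $\omega$-cover that contains no $\tau$-cover}\label{sec:B}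

\subsection*{The cover of the square}
In this section $[z]^*=\{z'\subseteq\omega:z'=^*z\}$ for $z\subseteq\omega$, $\mathrm{Fin}=[\emptyset]^*$ and $\mathrm{Cofin}=[\omega]^*$. The set $X$ will be a disjoint sum of two families $X_1,X_2\subseteq P(\omega)$, so that $X^2$ contains a clopen copy of $X_1\times X_2$. On this copy we use the cover in which the trace of $(x,y)$ is $x\cup y$. The coordinate $y$ makes it an $\omega$-cover, and outside $y$ the coordinate $x$ destroys linearity.

\begin{lemma}\label{lem:badsquare}
Let $X_1,X_2\subseteq P(\omega)$ satisfy: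
\begin{itemize}
\item[(a)] $\emptyset\in X_1$, and for each infinite $A\subseteq\omega$ there is $x$ with $x,\omega\setminus x\in X_1$ such that $A\cap x$ and $A\setminus x$ are infinite;
\item[(b)] $X_2$ is a nonempty linear family closed under finite modifications;
\item[(c)] for each infinite $A\subseteq\omega$ there is $y\in X_2$ such that $A\setminus y$ is infinite.
\end{itemize}
Then $X=(\{0\}\times X_1)\cup(\{1\}\times X_2)\subseteq\{0,1\}\times P(\omega)$ is a set of reals with $X^2\notin\binom{\Omega}{\mathrm{T}}$.
\end{lemma}

\begin{proof}
The set $X$ is infinite by (b), and $\{0,1\}\times P(\omega)$ is homeomorphic to the Cantor set. Let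
\[
O_n=X^2\setminus\{((0,x),(1,y)):x\in X_1,\ y\in X_2,\ n\notin x\cup y\},
\]
a clopen set. For $n\ne n'$ there is $y\in X_2$ with $n\notin y$, $n'\in y$, by (b), and then $((0,\emptyset),(1,y))\in O_{n'}\setminus O_n$. So the $O_n$ are distinct and proper. Given a finite subset of $X^2$, consider the finitely many $y$ that occur in its points of the form $((0,x),(1,y))$. By Lemma~\ref{lem:linear}(a) some $n$ belongs to all of them, and $O_n$ contains the finite set. Thus $\{O_n:n\in\omega\}$ is an open $\omega$-cover.

Suppose that $\{O_n:n\in A\}$ is a $\tau$-cover. Then $A$ is infinite. By (c) choose $y\in X_2$ with $A'=A\setminus y$ infinite, and by (a) choose $x$ for $A'$. Let $z=((0,x),(1,y))$ and $z'=((0,\omega\setminus x),(1,y))$. For $n\in y$ both points are in $O_n$; for $n\notin y$ we have $z\in O_n$ if and only if $n\in x$, and $z'\in O_n$ if and only if $n\notin x$. So $\{n\in A:z\in O_n,\ z'\notin O_n\}=A'\cap x$ and $\{n\in A:z'\in O_n,\ z\notin O_n\}=A'\setminus x$ are both infinite, a contradiction.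
\end{proof}

Hypothesis (c) cannot be dropped: if $A$ were a pseudo-intersection of $X_2$, each point would lie in $O_n$ for almost all $n\in A$, and $\{O_n:n\in A\}$ would be a $\tau$-cover.

It remains to build $X_1,X_2$ so that each open $\omega$-cover of $X$ contains two disjoint $\tau$-covers. For $X_1$ this is the easier task. We put $\mathrm{Fin}\cup\mathrm{Cofin}$ into $X_1$. An open set that contains all $r$ and all $r\cup[k,\infty)$ with $r\subseteq k$ contains every $x$ that is empty or full on a long enough interval $[k,k')$. So if later points are empty or full on almost all intervals of a suitable partition, they lie in almost all chosen open sets, and such points still suffice for (a). For $X_2$ we cannot hope for as much: in the cover by the sets $\{y:n\in y\}$ the trace of $y$ is $y$, and by (c) no infinite set of indices is almost contained in all traces. Instead we arrange that the trace of a later point $y$ on the chosen indices is either cofinite or a copy of $y$ itself; linearity of the traces then comes from (b).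

\subsection*{Conditions}
In this section a \emph{condition} is a sequence $p=(I_i,s_i)_{i\in\omega}$, where $I_0,I_1,\dots$ are consecutive finite nonempty intervals that partition $\omega$ and $\emptyset\ne s_i\subseteq I_i$. The numbers $\min I_i$ are the \emph{boundaries} of $p$, the sets $s_i$ are its \emph{blocks}, and $y_p=\bigcup_is_i$. For $p'=(I'_j,s'_j)_j$ put $p'\le p$ if for almost all $j$ the interval $I'_j$ is a union of intervals $I_i$ and $s'_j$ is the union of a nonempty subfamily of $\{s_i:I_i\subseteq I'_j\}$. A set $x\subseteq\omega$ is \emph{$p$-constant} if $x\cap I_i\in\{\emptyset,I_i\}$ for almost all $i$. A set $y\subseteq\omega$ is a \emph{$p$-set} if $y\cap I_i\in\{\emptyset,s_i\}$ for almost all $i$ and $s_i\subseteq y$ for infinitely many $i$. Both notions are invariant under finite modifications, and complements of $p$-constant sets are $p$-constant.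

\begin{lemma}\label{lem:orderB}
\begin{itemize}
\item[(a)] The relation $\le$ is a quasi-order.
\item[(b)] If $p'\le p$, then $p'$-constant sets are $p$-constant, each member of $[y_{p'}]^*$ is a $p$-set, and $y_{p'}\subseteq^*y_p$.
\item[(c)] Every sequence $p_0\ge p_1\ge\cdots$ has a lower bound.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Reflexivity is immediate. If $p''\le p'\le p$, then almost every interval of $p''$ is a union of intervals $I'_j$ with large $j$, each of which is a union of intervals $I_i$, and its block is a nonempty union of blocks $s'_j$, each of which is a nonempty union of blocks $s_i$ with $I_i\subseteq I'_j$.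

(b) Let the requirement in the definition of $p'\le p$ hold for $j\ge j_0$. Then each $I_i$ with $\min I_i\ge\min I'_{j_0}$ is contained in some $I'_j$, $j\ge j_0$. This gives the first claim. For such $i$ and $j$ we have $y_{p'}\cap I_i=s'_j\cap I_i\in\{\emptyset,s_i\}$, and each $s'_j$, $j\ge j_0$, contains some $s_i$ with $I_i\subseteq I'_j$. This gives the other two claims.

(c) Choose $k^0<k^1<\cdots$ such that $k^t$ is a boundary of $p_t$ and, for each $t'\le t$, every interval of $p_t$ contained in $[k^t,\infty)$ is a union of intervals of $p_{t'}$, and its block is a nonempty union of blocks of these intervals. Then each boundary of $p_t$ that is $\ge k^t$ is a boundary of $p_{t'}$ for all $t'\le t$. In particular $k^{t+1}$ is a boundary of $p_t$, and so is $k^t$. Let $q$ have the intervals $J_0=[0,k^1)$ and $J_t=[k^t,k^{t+1})$ for $t\ge1$, with the blocks $J_0$ and $y_{p_t}\cap J_t$. For $t\ge1$ the interval $J_t$ is a nonempty union of intervals of $p_t$, and $y_{p_t}\cap J_t$ is the union of their blocks. For $t\ge\max(t',1)$ it follows that $J_t$ is a union of intervals of $p_{t'}$ and its block is a nonempty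 union of their blocks. So $q\le p_{t'}$.
\end{proof}

To an interval $I'_j$ of the new condition we shall attach an open set that contains each $y$ with $y\cap I'_j=s'_j$. The difficulty is to control whether it contains the sets $y$ that miss $I'_j$. The following example shows why blocks must be allowed to merge.

\begin{example}\label{ex:parity}
Let $p=(\{i\},\{i\})_i$ and $D_l=\{y:l\in y\text{ or }|y\cap l|\text{ is even}\}$, a clopen set. Suppose first that $p'=(I'_j,\{a_j\})_j$ has one-point blocks and $l_j\in I'_j$. Let $y=\{a_j:j\text{ even}\}$. For odd $j$ we have $y\cap I'_j=\emptyset$ and $|y\cap l_j|=(j+1)/2$. So among the odd $j$, $y\in D_{l_j}$ exactly when $j\equiv3\pmod4$, while $y\setminus\{a_0\}\in D_{l_j}$ exactly when $j\equiv1\pmod4$. These two $p'$-sets have incomparable traces on $\{l_j:j\in\omega\}$. Now merge: let $I'_j=s'_j=\{2j,2j+1\}$, $l^0_j=2j$, $l^1_j=2j+1$. Let $y\cap I'_j\in\{\emptyset,s'_j\}$ for $j\ge j_0$. For such $j$, if $y\cap I'_j=s'_j$, then $l^\varepsilon_j\in y$ and $y\in D_{l^\varepsilon_j}$. If $y\cap I'_j=\emptyset$, then $|y\cap l^\varepsilon_j|\equiv|y\cap2j_0|\pmod2$, which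 does not depend on $j$. So $\{j:y\in D_{l^\varepsilon_j}\}$ is $=^*\omega$ or $=^*\{j:y\cap I'_j=s'_j\}$, according to the parity of $|y\cap2j_0|$.
\end{example}

In general the merging is supplied by a Ramsey theorem for unions. Let $\mathrm{FIN}$ be the set of nonempty finite subsets of $\omega$, and write $b<b'$ if $\max b<\min b'$. A \emph{block sequence} is an infinite sequence $B=(b_0<b_1<\cdots)$ in $\mathrm{FIN}$, and $B'\le B$ means that each term of $B'$ is a union of terms of $B$; this relation is transitive. Block sequences carry the topology inherited from $\mathrm{FIN}^\omega$ with $\mathrm{FIN}$ discrete, so a basic neighborhood of $B$ fixes finitely many terms.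

\begin{theorem}[Milliken \cite{Milliken}; see also {\cite[Ch.~5]{Todorcevic}}]\label{thm:milliken}
For each open set $\mathcal O$ of block sequences and each block sequence $B$ there is $B'\le B$ such that $\{B'':B''\le B'\}$ is contained in $\mathcal O$ or disjoint from $\mathcal O$.
\end{theorem}

We call such $B'$ \emph{homogeneous} for $\mathcal O$. If $B'$ is homogeneous for $\mathcal O$, then so is every block sequence $\le B'$.

\begin{lemma}\label{lem:KSB}
Let $p$ be a condition, let $X_0,Y_0\subseteq P(\omega)$ be countable with $\mathrm{Fin}\cup\mathrm{Cofin}\subseteq X_0$, and let $C_l,D_l$ $(l\in\omega)$ be open subsets of $P(\omega)$. At least one of the following holds.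
\begin{itemize}
\item[(K)] There are finite sets $F\subseteq X_0$ and $G\subseteq Y_0\cup[y_p]^*$ such that $\{l:F\subseteq C_l,\ G\subseteq D_l\}$ is finite.
\item[(S)] There are $p'=(I'_j,s'_j)_j\le p$ and pairwise distinct numbers $l^\varepsilon_j$ $(j\in\omega,\ \varepsilon\in\{0,1\})$ such that for both $\varepsilon$:
\begin{itemize}
\item[(i)] each $x\in X_0$ and each $p'$-constant $x$ is in $C_{l^\varepsilon_j}$ for almost all $j$;
\item[(ii)] each $y\in Y_0$ is in $D_{l^\varepsilon_j}$ for almost all $j$;
\item[(iii)] for each $p'$-set $y$, the set $\{j:y\in D_{l^\varepsilon_j}\}$ is $=^*\omega$ or $=^*\{j:y\cap I'_j=s'_j\}$.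
\end{itemize}
\end{itemize}
\end{lemma}

\begin{proof}
Assume that (K) fails, and let $(X_0^i)_i$, $(Y_0^i)_i$ be exhaustions of $X_0$, $Y_0$.

\emph{Step 1: one index for each interval.} Let $k_0=0$. Given a boundary $k_i$ of $p$, consider the finite sets
\begin{align*}
F_i&=X_0^i\cup\{r:r\subseteq k_i\}\cup\{r\cup[k_i,\infty):r\subseteq k_i\}\subseteq X_0,\\
G_i&=Y_0^i\cup\{r\cup(y_p\setminus k_i):r\subseteq k_i\}\subseteq Y_0\cup[y_p]^* .
\end{align*}
As (K) fails, there is $l_i\notin\{l_0,\dots,l_{i-1}\}$ with $F_i\subseteq C_{l_i}$ and $G_i\subseteq D_{l_i}$. By openness there is a boundary $k_{i+1}>k_i$ of $p$ such that $C_{l_i}$ contains every set that agrees below $k_{i+1}$ with a member of $F_i$, and $D_{l_i}$ contains every set that agrees below $k_{i+1}$ with a member of $G_i$. Let $J_i=[k_i,k_{i+1})$ and $t_i=y_p\cap J_i$. Since all $r\subseteq k_i$ were included, we obtain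
\begin{equation}\label{eq:local}
x\cap J_i\in\{\emptyset,J_i\}\ \Rightarrow\ x\in C_{l_i},\qquad y\cap J_i=t_i\ \Rightarrow\ y\in D_{l_i}.
\end{equation}
The interval $J_i$ is a nonempty union of intervals of $p$ and $t_i$ is the union of their blocks, so $(J_i,t_i)_i$ is a condition $\le p$.

\emph{Step 2: coding a set with a marked gap.} For $b\in\mathrm{FIN}$ let $t_b=\bigcup_{i\in b}t_i$. For $r\in\mathrm{Fin}$ and a block sequence $B$ let
\[
y(r,B)=r\cup t_{b_0}\cup\bigcup_{j\ge2}t_{b_j}.
\]
The term $b_1$ is omitted; it marks a place that the set misses. The single term $b_0$ will absorb all blocks between $r$ and the gap, however many there are, so that all gaps of a given set are coded with the same $r$. Let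
\[
\mathcal O^0_r=\{B:y(r,B)\in D_{l_{\min b_1}}\},\qquad\mathcal O^1_r=\{B:y(r,B)\in D_{l_{\max b_1}}\}.
\]
These sets are open. Indeed, $\min b_j\ge j$ gives $t_{b_j}\subseteq[k_j,\infty)$, so $y(r,B)\cap k_m$ depends only on $b_0,\dots,b_{m-1}$ and the map $B\mapsto y(r,B)$ is continuous; and $b_1$ is constant on a neighborhood of $B$.

\emph{Step 3: homogenizing and diagonalizing.} There are infinitely many $r$, so we apply Theorem~\ref{thm:milliken} in rounds. Construct $B^0\ge B^1\ge\cdots$ such that all terms of $B^m$ are contained in $[m,\infty)$ and $B^m$ is homogeneous for $\mathcal O^\varepsilon_r$ for all $r\subseteq k_m$ and $\varepsilon\in\{0,1\}$: start with $B^{m-1}$ (with $(\{0\},\{1\},\dots)$ if $m=0$), delete the finitely many terms not contained in $[m,\infty)$, and apply the theorem successively to the finitely many pairs $(r,\varepsilon)$. Put $M_0=0$; let $d_j$ be the union of the first two terms of $B^{M_j}$ and $M_{j+1}=\max d_j+1$. Then $d_j\subseteq[M_j,M_{j+1})$, so $d_0<d_1<\cdots$. We take two terms so that $\min d_j<\max d_j$, which gives two different indices. For $j\ge j_0$ the set $d_j$ is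 a union of terms of $B^{M_{j_0}}$, since $B^{M_j}\le B^{M_{j_0}}$. Let
\[
I'_j=[k_{M_j},k_{M_{j+1}}),\qquad s'_j=t_{d_j},\qquad l^0_j=l_{\min d_j},\qquad l^1_j=l_{\max d_j}.
\]
Then $I'_j$ is the union of the $J_i$ with $M_j\le i<M_{j+1}$, so $p'=(I'_j,s'_j)_j\le(J_i,t_i)_i\le p$, and the numbers $l^\varepsilon_j$ are pairwise distinct because the $l_i$ are.

\emph{Step 4: verification.} A $p'$-constant set $x$ has $x\cap J_i\in\{\emptyset,J_i\}$ for almost all $i$, so $x\in C_{l_i}$ for almost all $i$ by \eqref{eq:local}. Together with $X_0^i\subseteq C_{l_i}$ and $Y_0^i\subseteq D_{l_i}$ this gives (i) and (ii).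

For (iii), let $y$ be a $p'$-set, fix $j_0$ with $y\cap I'_j\in\{\emptyset,s'_j\}$ for all $j\ge j_0$, and let $S=\{j\ge j_0:y\cap I'_j=s'_j\}$, an infinite set. Put $M=M_{j_0}$ and $r=y\cap k_M$. If $j\in S$, then $y\cap J_i=t_i$ for $i\in d_j$, so $y\in D_{l^0_j}\cap D_{l^1_j}$ by \eqref{eq:local}. Now let $j>\min S$, $j\notin S$. Put $b_0=\bigcup\{d_i:i\in S,\ i<j\}\ne\emptyset$, $b_1=d_j$, and let $b_2<b_3<\cdots$ enumerate $\{d_i:i\in S,\ i>j\}$. Then $B(j)=(b_0,b_1,\dots)\le B^M$ and
\[
y(r,B(j))=r\cup\bigcup_{i\in S}s'_i=y .
\]
Hence $y\in D_{l^\varepsilon_j}$ if and only if $B(j)\in\mathcal O^\varepsilon_r$. Since $r\subseteq k_M$, the sequence $B^M$ is homogeneous for $\mathcal O^\varepsilon_r$, so this holds for all such $j$ or for none. In the first case $\{j:y\in D_{l^\varepsilon_j}\}=^*\omega$, and in the second it is $=^*S$.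
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By CH, list all sequences $(C_l,D_l)_{l\in\omega}$ of pairs of open subsets of $P(\omega)$ as $\mathcal S_\alpha$ and all infinite subsets of $\omega$ as $A_\alpha$, $\alpha<\omega_1$. We construct decreasing conditions $p_\alpha$ and increasing countable sets $X_\alpha,Y_\alpha\subseteq P(\omega)$; to avoid a clash with these names, the two families of Lemma~\ref{lem:badsquare} will be called $X^{(1)}$ and $X^{(2)}$. At stage $\alpha$ let $X_{<\alpha}=\mathrm{Fin}\cup\mathrm{Cofin}\cup\bigcup_{\beta<\alpha}X_\beta$ and $Y_{<\alpha}=\bigcup_{\beta<\alpha}Y_\beta$, and let $q_\alpha$ be a lower bound of $\{p_\beta:\beta<\alpha\}$ (Lemma~\ref{lem:orderB}(c)). Apply Lemma~\ref{lem:KSB} to $q_\alpha$, $X_{<\alpha}$, $Y_{<\alpha}$, $\mathcal S_\alpha$. If (K) holds, put $p'_\alpha=q_\alpha$; otherwise take $p'_\alpha$ from (S). Write $p'_\alpha=(I'_j,s'_j)_j$.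

The infinite set $A_\alpha$ meets infinitely many intervals, so there are $i_0<i_1<\cdots$ with $i_{n+1}>i_n+1$ and $I'_{i_n}\cap A_\alpha\ne\emptyset$. Let $x_\alpha=\bigcup_nI'_{i_{2n}}$. It is $p'_\alpha$-constant, and $A_\alpha\cap x_\alpha$ and $A_\alpha\setminus x_\alpha$ are infinite. Let the $n$-th interval of $p_\alpha$ be the union of the $I'_i$ with $i_n\le i<i_{n+1}$ (for $n=0$, with $i<i_1$), and let its block be $s'_{i_n+1}$. Then $p_\alpha\le p'_\alpha$ and $y_{p_\alpha}\cap I'_{i_n}=\emptyset$ for all $n$, so $A_\alpha\setminus y_{p_\alpha}$ is infinite. Put $X_\alpha=X_{<\alpha}\cup[x_\alpha]^*\cup[\omega\setminus x_\alpha]^*$, and let $Y_\alpha$ be $Y_{<\alpha}\cup[y_{p_\alpha}]^*$, together with $[y_{q_\alpha}]^*$ if (K) held.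

Let $X^{(1)}=\bigcup_\alpha X_\alpha$, $X^{(2)}=\bigcup_\alpha Y_\alpha$ and $X=(\{0\}\times X^{(1)})\cup(\{1\}\times X^{(2)})$. For $\alpha<\beta$,
\begin{equation}\label{eq:chainB}
p_\beta\le p'_\beta\le q_\beta\le p_\alpha\le p'_\alpha\le q_\alpha .
\end{equation}
So the conditions $r$ for which $[y_r]^*$ was added form a chain, and $X^{(2)}$ is a linear family by Lemma~\ref{lem:orderB}(b). The sets $x_\alpha$ and $y_{p_\alpha}$ witness hypotheses (a) and (c) of Lemma~\ref{lem:badsquare} for $A=A_\alpha$. Hence $X$ is a set of reals and $X^2\notin\binom{\Omega}{\mathrm{T}}$.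

By Lemma~\ref{lem:basic}(d), it remains to show that each open $\omega$-cover of $X$ contains two disjoint $\tau$-covers. Let $\{U_l:l\in\omega\}$ be an injectively enumerated $\omega$-cover contained in it. Write $U_l=X\cap((\{0\}\times C_l)\cup(\{1\}\times D_l))$ with $C_l,D_l$ open, and let $(C_l,D_l)_l=\mathcal S_\alpha$. If (K) held at stage $\alpha$, then $F\subseteq X^{(1)}$ and $G\subseteq X^{(2)}$, and the finite set $(\{0\}\times F)\cup(\{1\}\times G)\subseteq X$ would be contained in only finitely many $U_l$, contrary to Lemma~\ref{lem:basic}(a). So we used (S); let $p'_\alpha=(I'_j,s'_j)_j$ and $l^\varepsilon_j$ be as there.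

Each $x\in X^{(1)}\setminus X_{<\alpha}$ is a finite modification of $x_\beta$ or $\omega\setminus x_\beta$ for some $\beta\ge\alpha$. It is $p'_\beta$-constant, hence $p'_\alpha$-constant by \eqref{eq:chainB} and Lemma~\ref{lem:orderB}(b). Each $y\in X^{(2)}\setminus Y_{<\alpha}$ is in $[y_r]^*$ with $r=p_\beta$, $\beta\ge\alpha$, or $r=q_\beta$, $\beta>\alpha$ (the set $[y_{q_\alpha}]^*$ was not added at stage $\alpha$). In both cases $r\le p'_\alpha$, so $y$ is a $p'_\alpha$-set. By (i)--(iii), for each $z\in X$ the set $\{j:z\in U_{l^\varepsilon_j}\}$ is $=^*\omega$ or $=^*S_y$ for some $p'_\alpha$-set $y\in X^{(2)}$, where $S_y=\{j:y\cap I'_j=s'_j\}$. The sets $S_y$ are infinite. If $y\subseteq^*y'$ are $p'_\alpha$-sets, then for almost all $j\in S_y$ we have $\emptyset\ne s'_j\subseteq y'$ and $y'\cap I'_j\in\{\emptyset,s'_j\}$, so $j\in S_{y'}$; thus $S_y\subseteq^*S_{y'}$. Since $X^{(2)}$ is linear, the traces in $\{U_{l^\varepsilon_j}:j\in\omega\}$ form a linear family. So $\{U_{l^0_j}:j\in\omega\}$ and $\{U_{l^1_j}:j\in\omega\}$ are disjoint $\tau$-covers of $X$.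
\end{proof}

\begin{thebibliography}{9}

\bibitem{Milliken}
K. Milliken, \emph{Ramsey's theorem with sums or unions}, J. Combin. Theory Ser. A \textbf{18} (1975).

\bibitem{Todorcevic}
S. Todorcevic, \emph{Introduction to Ramsey Spaces}.

\bibitem{Tsaban}
Boaz Tsaban, \emph{The combinatorics of splittability}, arXiv:math/0212312 (2002).

\bibitem{Wimmers}
E. Wimmers, \emph{The Shelah P-point independence theorem}, Israel J. Math. \textbf{43} (1982).

\end{thebibliography}
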